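\title{An upper bound for the smallest singular value of random $0/1$ matrices with fixed row sums}

\begin{abstract}
Let $M$ be an $n\times n$ random matrix whose rows are independent and uniformly distributed among the $0/1$ vectors with exactly $d$ ones. We prove that for every $\delta\in(0,1)$ there is a constant $C(\delta)$ such that, for all $n\ge2$ and $0\le d\le n$, the smallest singular value of $M$ is at most $C(\delta)\sqrt{\min(d,n-d)}/n$ with probability at least $1-\delta$. This proves, in a stronger form, a conjecture posed by Li, Litvak and Yu. The proof expands the projection of one row onto the span of the others and shows that most coefficients of this expansion are bounded below. Each coefficient is a ratio of two linear forms in a vector annihilated by $n-2$ rows, and only a bounded range of localization scales of such vectors has to be controlled.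
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal M_{n,d}$ be the set of $n\times n$ matrices with entries in $\{0,1\}$ in which every row contains exactly $d$ ones. If $M$ is uniform in $\mathcal M_{n,d}$, its rows $R_1,\dots,R_n$ are independent, and each is uniform among the vectors in $\{0,1\}^n$ with exactly $d$ ones. The smallest singular value of a real $n\times n$ matrix is
\[
s_n(M)=\inf_{\|x\|=1}\|Mx\|,
\]
where $\|\cdot\|$ is the Euclidean norm of a vector and the operator norm of a matrix. It is $0$ if $M$ is singular and $1/\|M^{-1}\|$ otherwise, and $s_n(M)=s_n(M^T)$. Throughout, $\log$ is the natural logarithm and $[n]=\{1,\dots,n\}$.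

Two facts are recorded in \cite{LLY}. For fixed $p\in(0,1/2]$ and $d=pn$ there is $C_p>0$ such that, for every $\varepsilon>0$,
\[
\mathbb P\Big(s_n(M)\le\frac{\sqrt d}{\varepsilon^2n}\Big)\ge1-C_p\Big(\varepsilon+\frac1{\sqrt d}\Big).
\]
And if $\min(d,n-d)\le(1-\varepsilon)\log n$ for a fixed $\varepsilon>0$, then $s_n(M)=0$ with high probability. The following conjecture, posed in \cite{LLY}, asks for the bound $\sqrt d/n$ above the logarithmic range.

\begin{quote}
\textbf{Conjecture.} For every $\varepsilon,\delta>0$ there is $C=C(\varepsilon,\delta)$ such that, whenever $d\le n$ are integers with $\min(d,n-d)\ge(1+\varepsilon)\log n$ and $M$ is uniform in $\mathcal M_{n,d}$, one has $\mathbb P\big(s_n(M)>C\sqrt d/n\big)\le\delta$.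
\end{quote}

We prove the conjecture in a stronger form: no lower bound on $\min(d,n-d)$ is needed, the constant depends on $\delta$ alone, and $\sqrt d$ is replaced by $\sqrt{\min(d,n-d)}$.

\begin{theorem}\label{thm:main}
For every $\delta\in(0,1)$ there is $C=C(\delta)$ such that for all $n\ge2$ and $0\le d\le n$, with $m=\min(d,n-d)$ and $M$ uniform in $\mathcal M_{n,d}$,
\[
\mathbb P\Big(s_n(M)>C\,\frac{\sqrt m}{n}\Big)\le\delta .
\]
\end{theorem}

The conjecture follows. For $\delta\ge1$ it is empty, and for $n\ge2$ we use $m\le d$. For $n=1$ we have $s_1(M)=d\in\{0,1\}$, so $s_1(M)\le C\sqrt d$ once $C\ge1$. (The case $n=d=1$, where $m=0$ and $s_1=1$, is the reason for assuming $n\ge2$ in the theorem.) We do not claim a matching lower bound for $s_n(M)$.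

\subsection*{Why $\sqrt m/n$}
The extreme cases show that $m$, not $d$, is the relevant parameter. If $d=1$, then $M$ is either a permutation matrix $P$, with $s_n=1$, or it has two equal rows. If $d=n-1$, then $M$ either has two equal rows or equals $J-P$, where $J$ is the all-ones matrix; since $P^{-1}(J-P)=J-\mathrm{Id}$ is symmetric with eigenvalues $n-1$ and $-1$, again $s_n=1$. In general an entry of $M$ has variance $p(1-p)$ with $p=m/n$, and this is unchanged when zeros and ones are exchanged.

Let $M$ be invertible, let $X_1,\dots,X_n$ be the columns of $M^{-1}$, and let $D_k$ be the distance from $R_k$ to the span of the other rows. Since $\langle R_i,X_k\rangle$ is $1$ for $i=k$ and $0$ otherwise, $X_k$ is normal to that span and $\|X_k\|=1/D_k$. From $\max_k\|X_k\|\le\|M^{-1}\|\le(\sum_k\|X_k\|^2)^{1/2}$ we get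
\[
\Big(\sum_kD_k^{-2}\Big)^{-1/2}\le s_n(M)\le\min_kD_k .
\]
Now $D_k=|\langle R_k,x\rangle|$ for a unit vector $x$ determined by the other rows, so one expects $D_k$ to be of the order of the standard deviation $\sqrt{m/n}$ of an entry. If all $D_k$ are of this order, the display leaves the range from $\sqrt m/n$ to $\sqrt{m/n}$. The upper end corresponds to orthogonal columns $X_k$, as for a permutation matrix, and the lower end to nearly parallel ones. One should guess the lower end: $X_1$ and $X_k$ lie in the \emph{plane} $E$ orthogonal to the $n-2$ rows $R_i$, $i\ne 1,k$, and inside $E$ they are normal to the projections of $R_k$ and $R_1$. Two independent, identically distributed vectors in a plane have no reason to be nearly orthogonal. The proof makes this precise.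

Section~\ref{sec:idea} reduces the theorem to a statement about a ratio of two linear forms and explains, on model vectors, what can go wrong. Section~\ref{sec:prelim} contains the tools and the easy estimates. Sections~\ref{sec:kernel}--\ref{sec:regular} describe the vectors annihilated by $n-2$ random rows, and Section~\ref{sec:final} completes the proof.

\section{Coefficients as ratios}\label{sec:idea}

\subsection{Notation}
Let $m\ge1$ and $p=m/n\le\frac12$. If $d=m$, let $S_i$ be the support of $R_i$ and $\sigma=1$; otherwise let $S_i$ be the complement of the support and $\sigma=-1$. In both cases $S_1,\dots,S_n$ are independent uniform $m$-subsets of $[n]$. Let $s_i\in\{0,1\}^n$ be the indicator vector of $S_i$, let $\mathbf 1$ be the all-ones vector, and put $r_i=s_i-p\mathbf 1$. Then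
\begin{equation}\label{eq:rows}
R_i=\sigma r_i+\tfrac dn\mathbf 1 .
\end{equation}
Let $W$ be the matrix with rows $r_i$ and $W_I$ its submatrix with rows $i\in I$.

If $S$ is a uniform $m$-subset of a set of $N\ge2$ elements and $\pi=m/N$, the indicators of $\{j\in S\}$ have variance $\pi(1-\pi)$ and covariance $\frac{m(m-1)}{N(N-1)}-\pi^2=-\frac{\pi(1-\pi)}{N-1}$. Hence for real numbers $x_j$
\begin{equation}\label{eq:var}
\operatorname{Var}\Big(\sum_{j\in S}x_j\Big)=\pi(1-\pi)\frac N{N-1}\Big(\sum_jx_j^2-\frac1N\Big(\sum_jx_j\Big)^2\Big).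
\end{equation}

We shall handle one or two vectors of $\mathbb R^n$ at a time, so we consider families $f=(f_j)_{j\in[n]}$ with $f_j\in\mathbb R^b$, $b\in\{1,2\}$. Write $|\cdot|$ for the norm of $\mathbb R^b$, $\|f\|^2=\sum_j|f_j|^2$, and $x\cdot f=\sum_jx_jf_j\in\mathbb R^b$ for $x\in\mathbb R^n$. For $T\subset[n]$, $f_T$ equals $f$ on $T$ and $0$ elsewhere. Applying \eqref{eq:var} with $N=n$, where $(1-p)\frac n{n-1}=\frac{n-m}{n-1}\le1$, and the definition of the operator norm to each of the $b$ coordinates gives
\begin{equation}\label{eq:second}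
\mathbb E|r_i\cdot f|^2\le p\|f\|^2\ \text{ for fixed }f,\qquad\sum_{i\in I}|r_i\cdot f|^2\le\|W_I\|^2\|f\|^2 .
\end{equation}
Finally, for every $Q\subset[n]$ and every $i$,
\begin{equation}\label{eq:split}
s_i\cdot f=\sum_{j\in S_i\cap Q}f_j+r_i\cdot f_{Q^c}+p\,\mathbf 1\cdot f_{Q^c}.
\end{equation}

\subsection{Linear algebra}
As in the approach of Rudelson and Vershynin, we test $M^T$ on the vector of coefficients of a projection. Let $P_F$ be the orthogonal projection onto a subspace $F$.

\begin{lemma}\label{lem:linalg}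
Let $M$ be invertible, $H=\operatorname{span}(R_2,\dots,R_n)$ and $P_HR_1=\sum_{k\ge2}a_kR_k$. Then
\[
s_n(M)\le\frac{\operatorname{dist}(R_1,H)}{(1+\sum_{k\ge2}a_k^2)^{1/2}} .
\]
Moreover, if $E$ is the orthogonal complement of $R_3,\dots,R_n$, then $P_ER_2\ne0$ and $a_2=\langle P_ER_1,P_ER_2\rangle/\|P_ER_2\|^2$.
\end{lemma}

\begin{proof}
For $y=(1,-a_2,\dots,-a_n)$ we have $M^Ty=R_1-P_HR_1$, and $s_n(M)=s_n(M^T)\le\|M^Ty\|/\|y\|$. Let $w=P_ER_2$. If $w=0$, then $R_2\in E^\perp=\operatorname{span}(R_3,\dots,R_n)$, which contradicts invertibility. Since $R_2\in H$ and $R_2-w\in E^\perp\subset H$, we have $w\in H$; also $w\perp R_k$ for $k\ge3$. Therefore $\langle P_ER_1,w\rangle=\langle R_1,w\rangle=\langle P_HR_1,w\rangle=a_2\langle R_2,w\rangle=a_2\|w\|^2$.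
\end{proof}

So it suffices to show that $\operatorname{dist}(R_1,H)\lesssim\sqrt p$ and that $|a_k|\gtrsim1$ for half of the indices $k$: the bound then becomes $\sqrt p/\sqrt n=\sqrt m/n$. The coefficients measure the alignment discussed in the introduction: $R_1-P_HR_1=X_1/\|X_1\|^2$, and pairing with $X_k$ gives $a_k=-\langle X_1,X_k\rangle/\|X_1\|^2$.

We want to express $a_2$ through the sparse vectors $s_i$ rather than $R_i$. For $x\in\mathbb R^n$ let $\tilde x=x$ if $\sigma=1$ and $\tilde x=x-\frac1m\langle\mathbf 1,x\rangle\mathbf 1$ if $\sigma=-1$. The map $x\mapsto\tilde x$ is linear and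
\begin{equation}\label{eq:lift}
\langle R_i,x\rangle=\sigma\langle s_i,\tilde x\rangle\qquad(i\in[n]);
\end{equation}
indeed, for $\sigma=-1$ we have $\langle s_i,\tilde x\rangle=\langle s_i,x\rangle-\langle\mathbf 1,x\rangle=-\langle R_i,x\rangle$, because $\langle s_i,\mathbf 1\rangle=m$. This is where the constant row sum enters. Let $I=\{3,\dots,n\}$, suppose that the rows in $I$ are linearly independent, so that $\dim E=2$, and let $e^1,e^2$ be an orthonormal basis of $E$. Put $f^1=\widetilde{e^1}$, $f^2=\widetilde{e^2}$ and $f_j=(f^1_j,f^2_j)\in\mathbb R^2$. By \eqref{eq:lift}, $v_i=\sigma\,s_i\cdot f$ is the coordinate vector of $P_ER_i$. In particular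
\begin{equation}\label{eq:kernel}
s_i\cdot f=\sum_{j\in S_i}f_j=0\qquad(i\in I).
\end{equation}
If $v_2\neq0$, let $\theta=v_2/|v_2|$ and $u=\theta_1f^1+\theta_2f^2\in\mathbb R^n$. Then $u$ also satisfies \eqref{eq:kernel}, $\sigma\langle s_i,u\rangle=\langle v_i,\theta\rangle$, and for invertible $M$ Lemma~\ref{lem:linalg} gives
\begin{equation}\label{eq:ratio}
a_2=\frac{\langle v_1,v_2\rangle}{|v_2|^2}=\frac{\sigma\langle s_1,u\rangle}{|v_2|}=\frac{\langle s_1,u\rangle}{\langle s_2,u\rangle}.
\end{equation}

\begin{example}\label{ex:three}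
Let $n=3$, $d=2$, $R_1=(0,1,1)$, $R_2=(1,0,1)$, $R_3=(1,1,0)$. Then $m=1$, $\sigma=-1$, $S_i=\{i\}$. Take $e^1=(0,0,1)$ and $e^2=(1,-1,0)/\sqrt2$. Then $f^1=(-1,-1,0)$, $f^2=e^2$, so $f_1=(-1,1/\sqrt2)$, $f_2=(-1,-1/\sqrt2)$ and $f_3=0$, as \eqref{eq:kernel} requires. Thus $v_1=-f_1$, $v_2=-f_2$ and $a_2=\frac{1-1/2}{1+1/2}=\frac13$. Exchanging the last two rows and the last two coordinates gives $a_3=\frac13$. The residual $R_1-\frac13(R_2+R_3)=\frac23(-1,1,1)$ has norm $2/\sqrt3$, and Lemma~\ref{lem:linalg} yields $s_3\le\frac{2}{\sqrt3}\cdot\frac3{\sqrt{11}}=6/\sqrt{33}<1.05$. The true value is $1$.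
\end{example}

\subsection{Three model vectors}\label{sec:models}
Ignore for the moment that $u$ depends on $S_2$, and ask for which fixed vectors $u$ the ratio in \eqref{eq:ratio} is unlikely to be small. A uniform $m$-set meets a given set $Q$ with probability at most $p|Q|$, so the critical scale is $1/p=n/m$ coordinates. Fix a small $\kappa>0$.

\emph{(a) A harmless spike.} Let $|Q|\le\kappa/p$, let $u_j$ be a huge number $h$ on $Q$, and let $u_j=\pm1$ on $Q^c$ with equally many of each sign. With probability at least $1-2\kappa$ both $S_1$ and $S_2$ miss $Q$, and then the ratio does not depend on $h$. Given $S\cap Q=\emptyset$, the sum $\sum_{j\in S}u_j$ has mean $0$ and, by \eqref{eq:var}, variance $m\frac{N-m}{N-1}$ with $N=|Q^c|$, which is of order $p\|u_{Q^c}\|^2$. So the right unit for numerator and denominator is $\sqrt p\,\|u_{Q^c}\|$, which can be far smaller than $\sqrt p\,\|u\|$. Localization of this kind does occur in $E$: if $\sigma=1$ and no $S_i$, $i\in I$, contains $j$, then the $j$th coordinate vector lies in $E$.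 We never have to exclude it.

\emph{(b) Spikes at all scales.} Let $u_j=\pm3^{-j}$. Then $|\sum_{j\in S}u_j|$ lies between $\frac12 3^{-\min S}$ and $\frac32 3^{-\min S}$. Given $S_2$, the event $|\min S_1-\min S_2|<\ell$ forces $S_1$ to meet a set of fewer than $2\ell$ points, so by symmetry $\min S_1-\min S_2\ge\ell$ with probability at least $\frac12-\ell p$. For $\ell=\lfloor n/(4m)\rfloor$ the ratio is at most $3^{1-\ell}$ with probability at least $\frac14$. Removing the largest coordinates does not help, since what remains has the same shape. But this $u$ violates \eqref{eq:kernel}: in each row the largest term has nothing to cancel against.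

\emph{(c) The critical scale.} Let $u=\pm1$ on a set $Z$ of size $\lfloor n/(2m)\rfloor\ge n/(4m)$ and $0$ elsewhere. There is no spike, in the sense that $\|u\|_\infty\le2\sqrt p\,\|u\|$, yet $S_1$ misses $Z$ and the numerator vanishes with probability at least $\frac12$.

These examples dictate the plan. Let $Q$ be the set of the $\lfloor\kappa/p\rfloor$ largest $|f_j|$. As in (a), we discard $Q$ and bound $|v_2|$ by a multiple of $\sqrt p\,\|f_{Q^c}\|$. Rows of $I$ that meet $Q$ in exactly one point exclude (b): they give $|f_j|\lesssim\sqrt p\,\|f_{Q^c}\|$ outside $Q$ (Lemma~\ref{lem:spikes}). To exclude (c) we show that, for any large constant $K$, a fraction $\rho$ of $\|u_{Q^c}\|$ lies outside any $K/p$ coordinates, with $\rho$ independent of $K$ (Lemma~\ref{lem:spread}). This needs a net argument only for vectors supported on $Kn/m$ coordinates. Its entropy is $O_K(\frac{n\log m}m)$, negligible against the $n-2$ independent rows. The Berry--Esseen theorem then bounds the numerator from below with error $O(1/(\rho\sqrt K))$ (Lemma~\ref{lem:anti}).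 The dependence of $u$ on $S_2$ is handled by using this bound twice.

\section{Tools, reductions and the distance bound}\label{sec:prelim}

\subsection{Standard facts}
\begin{itemize}
\item[(T1)] \emph{Chernoff.} If $X$ is a sum of independent indicators and $\mathbb EX\ge\mu$, then $\mathbb P(X<\mu/2)\le e^{-\mu/8}$.
\item[(T2)] \emph{Paley--Zygmund.} If $X\ge0$ and $0<\mathbb EX^2<\infty$, then $\mathbb P(X\ge\frac12\mathbb EX)\ge(\mathbb EX)^2/(4\,\mathbb EX^2)$.
\item[(T3)] \emph{Berry--Esseen.} There is an absolute constant $C_0$ such that, for independent fair signs $\xi_l=\pm1$ and reals $\Delta_l$ with $V=\sum\Delta_l^2>0$, the distribution function of $V^{-1/2}\sum\xi_l\Delta_l$ differs from the standard normal one by at most $C_0V^{-3/2}\sum|\Delta_l|^3\le C_0\max|\Delta_l|/\sqrt V$. An interval of length $2\tau/\sqrt V$ has normal measure at most $\frac{2}{\sqrt{2\pi}}\tau/\sqrt V$, so for all $a\in\mathbb R$ and $\tau>0$,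
\[
\mathbb P\Big(\Big|a+\sum\xi_l\Delta_l\Big|<\tau\Big)\le\frac{\tau+2C_0\max|\Delta_l|}{\sqrt V}.
\]
\item[(T4)] \emph{Hoeffding's comparison} \cite[Theorem~4]{Hoeffding}. Let $S$ be a uniform $m$-subset of a finite set, let $J_1,\dots,J_m$ be independent uniform elements of that set, and let $x_j$ be reals. Then $\mathbb E\phi(\sum_{j\in S}x_j)\le\mathbb E\phi(\sum_lx_{J_l})$ for convex continuous $\phi$.
\item[(T5)] \emph{Seginer's theorem} \cite{Seginer}. There is an absolute constant $C_S$ such that a matrix $X$ with independent, identically distributed, mean-zero entries has $\mathbb E\|X\|\le C_S(\mathbb E\max\|\mathrm{row}\|+\mathbb E\max\|\mathrm{column}\|)$.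
\item[(T6)] \emph{Counting.} For real $0<a\le n$, the number of subsets of $[n]$ of size at most $a$ is at most $(n/a)^a\sum_j\binom nj(a/n)^j\le(en/a)^a$.
\item[(T7)] \emph{Nets.} If $\mathcal Z$ is a subset of the unit ball of $\mathbb R^k$ and $0<\eta\le1$, a maximal $\eta$-separated subset of $\mathcal Z$ has at most $(1+2/\eta)^k\le(3/\eta)^k$ points (compare volumes), and every point of $\mathcal Z$ is within $\eta$ of it.
\end{itemize}

\subsection{Reduction to $m\ge\frac12\log n$ and large $n$}\label{sec:reduction}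
If $m=0$, then $M$ is the zero or the all-ones matrix and has rank at most $1<n$, so $s_n=0$. Let $m\ge1$. The first column of $M$ has norm at most $\sqrt n\le n^{3/2}\sqrt m/n$, so for $n<n_0$ the theorem holds with $C=n_0^{3/2}$, and we may assume $n\ge n_0(\delta)$.

Let $1\le m\le\frac12\log n$, and let $X$ be the number of $j\in[n]$ that lie in no $S_i$. Since $\log(1-p)\ge-p-p^2$ for $p\le\frac12$, we have $\mathbb EX=n(1-p)^n\ge ne^{-m-m^2/n}\ge\frac12\sqrt n$ for large $n$. Two distinct indices are both uncovered with probability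
\[
\Big(\frac{(n-m)(n-m-1)}{n(n-1)}\Big)^n\le(1-p)^{2n},
\]
so the covariances are nonpositive and $\operatorname{Var}X\le\mathbb EX$. By Chebyshev's inequality $\mathbb P(X\le1)\le\mathbb EX/(\mathbb EX-1)^2\to0$. If $X\ge2$, two columns of $M$ are equal (both zero if $\sigma=1$, both all-ones if $\sigma=-1$) and $s_n=0$.

\emph{From now on $\delta\in(0,1)$ is fixed, $\frac12\log n\le m\le\frac n2$ and $n\ge n_0(\delta)$.} Consequently $m$ may be assumed larger than any constant depending only on $\delta$. The phrase ``for $m$ large'' refers to finitely many requirements of this kind, all absorbed in $n_0(\delta)$. The probability space of the rows is finite, so choices made as functions of some of the rows raise no measurability question.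

\subsection{The norm of the centered matrix}
The entries of $W$ are dependent within a row, so (T5) does not apply directly. We realize a multiple of $W$ as a conditional expectation of a matrix with independent entries.

\begin{lemma}\label{lem:norm}
There is an absolute constant $C_1$ with $\mathbb E\|W\|\le C_1\sqrt m$.
\end{lemma}

\begin{proof}
Let $N_1,\dots,N_n$ be independent $\mathrm{Bin}(n,p)$ variables, independent of the $S_i$. If $N_i\ge m$, add to $S_i$ a uniform $(N_i-m)$-subset of its complement; otherwise delete from $S_i$ a uniform $(m-N_i)$-subset. Do this independently for each $i$, and let $b_i$ be the indicator vector of the resulting set. Given $N_i$, that set has size $N_i$ and a law invariant under permutations of $[n]$, so it is a uniform $N_i$-subset. Hence the matrix $B$ with rows $b_i$ has independent Bernoulli$(p)$ entries.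

As $\mathbb EN_i=m$, we have $h:=\mathbb E(N_i-m)_+=\mathbb E(m-N_i)_+=\frac12\mathbb E|N_i-m|\le\frac12\sqrt m$. Given $S_i$, a point of $S_i$ is deleted with probability $\alpha=h/m$ and a point outside $S_i$ is added with probability $\beta=h/(n-m)\le\alpha$. Thus $\mathbb E[b_i\mid S_i]=\beta\mathbf 1+(1-\alpha-\beta)s_i$. Taking expectations gives $p=\beta+(1-\alpha-\beta)p$, and subtracting, $\mathbb E[b_i-p\mathbf 1\mid S_i]=(1-\alpha-\beta)r_i$. Since $\alpha+\beta\le1/\sqrt m\le\frac12$ for $m\ge4$, Jensen's inequality for the norm gives $\mathbb E\|W\|\le2\,\mathbb E\|B-pJ\|$.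

A row or column of $B-pJ$ coming from $N$ ones of $B$ has squared norm $N(1-p)^2+(n-N)p^2\le N+m$, with $N\sim\mathrm{Bin}(n,p)$. For $n$ such variables, Jensen's inequality bounds the expected maximum by $\log(n\,\mathbb Ee^N)\le\log n+(e-1)m\le4m$; here $\log n\le2m$ is used. So both expectations in (T5) are at most $\sqrt{5m}$, and $C_1=4\sqrt5\,C_S$ works.
\end{proof}

We fix the constants
\[
A=\max(1,64C_1/\delta),\qquad L=8/\sqrt\delta,\qquad\kappa=\min(2^{-8},\delta/64),\qquad q=\lfloor\kappa n/m\rfloor .
\]
By Markov's inequality $\|W\|\le A\sqrt m$ fails with probability at most $\delta/64$. By \eqref{eq:second} and Chebyshev's inequality, $|r_i\cdot f|>L\sqrt p\,\|f\|$ has probability at most $L^{-2}=\delta/64$ when $f$ is independent of $S_i$.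

\begin{lemma}[Distance]\label{lem:dist}
$\mathbb P\big(M\text{ is invertible and }\operatorname{dist}(R_1,H)>(2A+L)\sqrt p\big)\le\delta/32$.
\end{lemma}

\begin{proof}
Choose a unit vector $x\perp R_2,\dots,R_n$ as a function of these rows. If $M$ is invertible, $H$ is the hyperplane $x^\perp$ and the distance is $|\langle R_1,x\rangle|\le|\langle r_1,x\rangle|+g$, where $g=\frac dn|\langle\mathbf 1,x\rangle|$, by \eqref{eq:rows}. The first term is at most $L\sqrt p$ except with probability $\delta/64$. For $i\ge2$, \eqref{eq:rows} and $\langle R_i,x\rangle=0$ give $|\langle r_i,x\rangle|=g$, so $(n-1)g^2\le\|W\|^2$. If $\|W\|\le A\sqrt m$, then $g\le A\sqrt{m/(n-1)}\le2A\sqrt p$.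
\end{proof}

\section{Vectors annihilated by regular rows}\label{sec:kernel}

Fix $I\subset[n]$ with $|I|=n-2$. A \emph{$q$-set} is a subset of $[n]$ with exactly $q$ elements; if $q=0$ the only $q$-set is empty. For a $q$-set $Q$ let $I_Q=\{i\in I:S_i\cap Q=\emptyset\}$. For $\Lambda>0$ put
\[
\gamma(\Lambda)=\frac1{1024\,(32\Lambda^2+3)},\qquad\rho(\Lambda)=\frac1A\sqrt{\frac{\gamma(\Lambda)}{2048}}<\frac12 .
\]
The family $f$ depends on the rows in $I$, and so does the set of its largest entries. The properties of the rows that we use must therefore hold for all sets $Q$ at once.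
\begin{itemize}
\item[(P0)] $\|W_I\|\le A\sqrt m$.
\item[(P1)] If $q\ge1$, then for every $q$-set $Q$ at least $\kappa n/8$ indices $i\in I$ have $|S_i\cap Q|=1$.
\item[(P2)] For every $q$-set $Q$, $|I_Q|\ge n/2$.
\item[(P3)] with parameters $\Lambda>0$, $K\ge1$, written (P3)$_{\Lambda,K}$: for every $q$-set $Q$, every $Z\subset Q^c$ with $|Z|\le Kn/m$, every unit vector $z$ supported in $Z$ with $\|z\|_\infty\le2\Lambda\sqrt p$, and every $g\in\mathbb R$,
\[
\sum_{i\in I_Q}\big(\langle s_i,z\rangle-g\big)^2\ge\frac{\gamma(\Lambda)}{512}\,m .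
\]
\end{itemize}
Property (P3) says that a flat vector with small support is far from having constant sums along the rows that miss $Q$. The lower bound does not depend on $K$, and this is essential in Section~\ref{sec:final}. Section~\ref{sec:regular} shows that the properties are likely. In this section and the next the rows in $I$ are fixed, and $f$ is a family in $\mathbb R^b$ that satisfies \eqref{eq:kernel}.

The first lemma bounds the mean term of \eqref{eq:split} in the unit $\sqrt p\,\|f_{Q^c}\|$. The trivial bound $p\sqrt n\,\|f_{Q^c}\|$ is too large by a factor $\sqrt m$.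

\begin{lemma}[Mean]\label{lem:mean}
Assume \textup{(P0)} and \textup{(P2)}. For every $q$-set $Q$, $\ |p\,\mathbf 1\cdot f_{Q^c}|\le\sqrt2A\sqrt p\,\|f_{Q^c}\|$.
\end{lemma}

\begin{proof}
For $i\in I_Q$, \eqref{eq:split} and \eqref{eq:kernel} give $r_i\cdot f_{Q^c}=-p\,\mathbf 1\cdot f_{Q^c}$. Summing squares over $I_Q$ and using \eqref{eq:second}, we get $\frac n2|p\,\mathbf 1\cdot f_{Q^c}|^2\le A^2m\|f_{Q^c}\|^2$.
\end{proof}

\begin{lemma}[No spikes]\label{lem:spikes}
Assume \textup{(P0)--(P2)}. Let $Q(f)$ be the set of the $q$ indices with largest $|f_j|$, ties broken by index, and let $\Lambda_1=A\sqrt{40/\kappa}$. Then for $Q=Q(f)$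
\[
\max_{j\notin Q}|f_j|^2\le\tfrac12\Lambda_1^2\,p\,\|f_{Q^c}\|^2 .
\]
\end{lemma}

\begin{proof}
If $q=0$, then $p>\kappa$ and $|f_j|^2\le\|f\|^2\le\frac p\kappa\|f\|^2$, which suffices as $\frac12\Lambda_1^2\ge 20/\kappa$. Let $q\ge1$ and $\varphi=\min_{j\in Q}|f_j|\ge\max_{j\notin Q}|f_j|$. For a row $i\in I$ with $S_i\cap Q=\{j_i\}$, \eqref{eq:split} and \eqref{eq:kernel} read $-f_{j_i}=r_i\cdot f_{Q^c}+p\,\mathbf 1\cdot f_{Q^c}$: the single large entry must be cancelled by the entries outside $Q$. By Lemma~\ref{lem:mean},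
\[
\varphi^2\le|f_{j_i}|^2\le2|r_i\cdot f_{Q^c}|^2+4A^2p\|f_{Q^c}\|^2 .
\]
Average over the at least $\kappa n/8$ such rows. By \eqref{eq:second} and (P0),
\[
\varphi^2\le\Big(\frac{8}{\kappa n}\cdot2A^2m+4A^2p\Big)\|f_{Q^c}\|^2\le\frac{20A^2}\kappa\,p\|f_{Q^c}\|^2 .\qedhere
\]
\end{proof}

Model (c) satisfies the conclusion of Lemma~\ref{lem:spikes} when placed outside $Q$, so more is needed. Call $(u,Q)$ a \emph{$\Lambda$-flat pair} if $u\in\mathbb R^n$ satisfies \eqref{eq:kernel}, $Q$ is a $q$-set, $U:=\|u_{Q^c}\|>0$, and $\|u_{Q^c}\|_\infty\le\Lambda\sqrt p\,U$.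

\begin{lemma}[Spread]\label{lem:spread}
Assume \textup{(P0)} and \textup{(P3)}$_{\Lambda,K}$, and let $(u,Q)$ be a $\Lambda$-flat pair. If $Z\subset Q^c$, $|Z|\le Kn/m$ and $T=[n]\setminus(Q\cup Z)$, then $\|u_T\|\ge\rho(\Lambda)U$.
\end{lemma}

\begin{proof}
As $\rho(\Lambda)<\frac12$, we may assume $\|u_T\|<U/2$. Then $\|u_Z\|^2=U^2-\|u_T\|^2\ge U^2/4$, so $z=u_Z/\|u_Z\|$ has $\|z\|_\infty\le2\Lambda\sqrt p$. For $i\in I_Q$,
\[
0=\langle s_i,u\rangle=\langle s_i,u_Z\rangle+\langle r_i,u_T\rangle+p\langle\mathbf 1,u_T\rangle,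
\]
that is, $\|u_Z\|(\langle s_i,z\rangle-g)=-\langle r_i,u_T\rangle$ with $g=-p\langle\mathbf 1,u_T\rangle/\|u_Z\|$ independent of $i$. Summing squares over $I_Q$, (P3) and (P0) give $\frac{\gamma}{512}m\cdot\frac{U^2}4\le A^2m\|u_T\|^2$, which is the claim.
\end{proof}

The free shift $g$ in (P3) absorbs the mean term. It cannot be treated as an error: the bound available from Lemma~\ref{lem:mean} is a large multiple of $\sqrt p$, while $\langle s_i,z\rangle$ fluctuates on the scale $\sqrt p$.

\section{Anticoncentration}\label{sec:anti}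

\begin{lemma}\label{lem:anti}
Assume \textup{(P0)}, \textup{(P2)} and \textup{(P3)}$_{\Lambda,K}$, let $(u,Q)$ be a $\Lambda$-flat pair and $\rho=\rho(\Lambda)$, and suppose $m\ge4(\sqrt2A+\sqrt K)^2/\rho^2$. Let $S$ be a uniform $m$-subset of $[n]$, independent of the rows in $I$ and of $(u,Q)$. Then for all $t>0$
\[
\mathbb P\Big(\Big|\sum_{j\in S}u_j\Big|<t\sqrt p\,U\Big)\le\frac{7t}\rho+\frac{20C_0}{\rho\sqrt K}+\frac{192}{K\rho^2}+\frac{32}n .
\]
\end{lemma}

The elements of $S$ are dependent, and $u$ may have large entries. Both problems are solved by generating $S$ from random pairs, with a fair coin choosing one element of each pair, and by keeping the randomness only of the coins whose pair lies where $u$ is small.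

\begin{proof}
The hypothesis on $m$ implies $m\ge16(2+K)\ge48$. Let $Z$ consist of the $\lfloor Kn/m\rfloor\ge\frac{K}{2p}$ indices $j\in Q^c$ with largest $|u_j|$, and let $T=[n]\setminus(Q\cup Z)$. Then:
\begin{itemize}
\item[(i)] $|T|\ge n-(\kappa+K)n/m\ge n/2$;
\item[(ii)] $\|u_T\|\ge\rho U$, by Lemma~\ref{lem:spread};
\item[(iii)] $u_j^2\le U^2/|Z|\le2pU^2/K$ for $j\in T$;
\item[(iv)] $\langle\mathbf 1,u_T\rangle^2\le\frac n4\|u_T\|^2$.
\end{itemize}
For (iv), Lemma~\ref{lem:mean} and the Cauchy--Schwarz inequality give $|\langle\mathbf 1,u_T\rangle|\le|\langle\mathbf 1,u_{Q^c}\rangle|+\sqrt{|Z|}\,U\le(\sqrt2A+\sqrt K)U/\sqrt p$. The square of the right side is $(\sqrt2A+\sqrt K)^2nU^2/m\le\frac n4\rho^2U^2$, and (ii) applies. Item (iv) says that $u$ is far from constant on $T$; a constant vector has the same sum over all $m$-sets.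

Let $h=\lfloor m/2\rfloor\ge m/3$. Choose a uniformly random sequence $j_1,j_1',\dots,j_h,j_h',k_1,\dots,k_{m-h}$ of distinct elements of $[n]$; its length $m+h$ is at most $\frac34n$, because $m\le n/2$. Let $\xi_1,\dots,\xi_h$ be independent fair signs, and let $S$ consist of all $k_l$, of $j_l$ when $\xi_l=1$, and of $j_l'$ when $\xi_l=-1$. The law of this $m$-set is invariant under permutations of $[n]$, so it is uniform. Put $\Delta_l=\frac12(u_{j_l}-u_{j_l'})$ if $j_l,j_l'\in T$ and $\Delta_l=0$ otherwise. The contribution of the $l$th pair to the sum is $\frac12(u_{j_l}+u_{j_l'})+\xi_l\cdot\frac12(u_{j_l}-u_{j_l'})$. So, conditionally on the sequence and on the signs of the pairs not contained in $T$,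
\[
\sum_{j\in S}u_j=a+\sum_l\xi_l\Delta_l
\]
with $a$ fixed, and $|\Delta_l|\le\sqrt{2p/K}\,U$ by (iii). It remains to bound $V=\sum_l\Delta_l^2$ from below.

Each $(j_l,j_l')$ is a uniform ordered pair of distinct indices. By (i), (iv) and (ii),
\[
\mathbb EV=\frac h{4n(n-1)}\sum_{j,j'\in T}(u_j-u_{j'})^2=\frac{h\big(|T|\,\|u_T\|^2-\langle\mathbf 1,u_T\rangle^2\big)}{2n(n-1)}\ge\frac{h}{8n}\|u_T\|^2\ge\frac{p\rho^2U^2}{24}.
\]
For $l\ne l'$, $\mathbb E[\Delta_l^2\Delta_{l'}^2]$ is an average of nonnegative terms over the $n(n-1)(n-2)(n-3)$ quadruples of distinct indices. Dropping the requirement that the two pairs be disjoint enlarges the sum to $(n(n-1)\mathbb E\Delta_1^2)^2$, so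
\[
\mathbb E[\Delta_l^2\Delta_{l'}^2]\le\frac{n(n-1)}{(n-2)(n-3)}(\mathbb E\Delta_1^2)^2\le\Big(1+\frac8n\Big)(\mathbb E\Delta_1^2)^2 ,
\]
the last inequality being equivalent to $4n^2-34n+48\ge0$, true for $n\ge7$. Together with $\sum_l\mathbb E\Delta_l^4\le\frac{2pU^2}K\mathbb EV$ and $\mathbb EV=h\,\mathbb E\Delta_1^2$ this gives $\operatorname{Var}V\le\frac{2pU^2}K\mathbb EV+\frac8n(\mathbb EV)^2$. By Chebyshev's inequality,
\[
\mathbb P\big(V<\tfrac12\mathbb EV\big)\le\frac{4\operatorname{Var}V}{(\mathbb EV)^2}\le\frac{192}{K\rho^2}+\frac{32}n .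
\]
If $V\ge\frac12\mathbb EV$, then $\sqrt V\ge\sqrt p\,\rho U/\sqrt{48}\ge\sqrt p\,\rho U/7$, and (T3) with $\tau=t\sqrt p\,U$ bounds the conditional probability by $\frac7\rho(t+2C_0\sqrt{2/K})\le\frac{7t}\rho+\frac{20C_0}{\rho\sqrt K}$.
\end{proof}

\section{Random rows are regular}\label{sec:regular}

\begin{lemma}\label{lem:regular}
Property \textup{(P0)} fails with probability at most $\delta/64$. For $\Lambda>0$ and $K\ge1$ depending only on $\delta$, the probability that \textup{(P0)} holds and one of \textup{(P1)}, \textup{(P2)}, \textup{(P3)}$_{\Lambda,K}$ fails tends to $0$ as $n\to\infty$, uniformly in $m\in[\frac12\log n,\frac n2]$.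
\end{lemma}

\begin{proof}
The first claim follows from $\|W_I\|\le\|W\|$ and the choice of $A$. The other three are union bounds in which a fixed configuration fails with probability $e^{-cn}$ and there are $\exp(O(\frac nm\log m))$ configurations; this is the place where $m\to\infty$ is needed. By (T6) there are at most $\exp(\frac{\kappa n}m\log\frac{em}\kappa)\le e^{\kappa n/64}$ $q$-sets for $m$ large. Let $S$ be a uniform $m$-subset of $[n]$.

\emph{(P1).} Let $q\ge1$. Then $\kappa/2\le qp\le\kappa$, since $\lfloor a\rfloor\ge a/2$ for $a\ge1$. Fix $Q$ and let $X=|S\cap Q|$. We have $\mathbb EX=qp$ and $\mathbb EX(X-1)=q(q-1)\frac{m(m-1)}{n(n-1)}\le(qp)^2$. The quantity $X-X(X-1)$ equals $1$ for $X=1$ and is at most $0$ for other integers $X\ge0$, so $\mathbb P(X=1)\ge qp(1-qp)\ge\frac38\kappa$. The expected number of rows of $I$ meeting $Q$ once is at least $\frac38\kappa(n-2)\ge\kappa n/4$, and by (T1) it is below $\kappa n/8$ with probability at most $e^{-\kappa n/32}$. So (P1) fails with probability at most $e^{-\kappa n/64}$.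

\emph{(P2).} A row meets $Q$ with probability at most $qp\le\kappa\le2^{-8}$. So at least $n/4$ rows of $I$ meet $Q$ with probability at most $2^n\kappa^{n/4}\le2^{-n}$; otherwise $|I_Q|\ge n-2-n/4\ge n/2$. Thus (P2) fails with probability at most $e^{\kappa n/64}2^{-n}$.

\emph{(P3).} Write $\gamma=\gamma(\Lambda)$. To remove $g$ we compare rows two at a time. Fix $\nu=\lfloor(n-2)/2\rfloor\ge n/4$ disjoint pairs of indices in $I$. Fix $Q,Z,z$ as in (P3), and call a pair $(i,i')$ \emph{good} for $(Q,z)$ if $S_i$ and $S_{i'}$ miss $Q$ and $Y=\langle s_i-s_{i'},z\rangle$ satisfies $Y^2\ge p/4$.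

\emph{Claim: a pair is good with probability at least $\gamma/2$.} Both sets miss $Q$ with probability at least $(1-\kappa)^2\ge\frac12$. Condition on this event. Then $S_i,S_{i'}$ are independent uniform $m$-subsets of $Q^c$, which has $N\ge n/2$ elements. The density $\pi=m/N$ satisfies $p\le\pi\le2p$, and $\pi\le\frac12$: if $q=0$ then $\pi=p$, and if $q\ge1$ then $p\le\kappa$. Also $(\sum_jz_j)^2/N\le|Z|/N\le2K/m\le\frac12$ for $m$ large. Since $Y$ is a difference of two independent copies of one variable, \eqref{eq:var} gives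
\[
\mathbb EY^2=2\pi(1-\pi)\frac N{N-1}\Big(1-\frac{(\sum_jz_j)^2}N\Big)\ge2p\cdot\frac12\cdot\frac12=\frac p2 .
\]
For the fourth moment let $J,J_1,\dots,J_m$ be independent and uniform in $Q^c$, and $\zeta_l=z_{J_l}-\mathbb Ez_J$. Then $\mathbb E\zeta_l^2\le\mathbb Ez_J^2=1/N$, and by the triangle inequality in $L^4$, $\mathbb E\zeta_l^4\le16\,\mathbb Ez_J^4\le16\|z\|_\infty^2/N\le64\Lambda^2p/N$. The sums with and without replacement have the same mean $\mu=m\,\mathbb Ez_J$, so (T4) with $\phi(x)=(x-\mu)^4$ gives
\[
\mathbb E(\langle s_i,z\rangle-\mu)^4\le m\,\mathbb E\zeta_1^4+3m^2(\mathbb E\zeta_1^2)^2\le64\Lambda^2p\pi+3\pi^2\le4(32\Lambda^2+3)p^2 .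
\]
The triangle inequality in $L^4$ yields $\mathbb EY^4\le64(32\Lambda^2+3)p^2$, and (T2) applied to $Y^2$ gives
\[
\mathbb P\big(Y^2\ge\tfrac p4\big)\ge\frac{(p/2)^2}{4\cdot64(32\Lambda^2+3)p^2}=\gamma .
\]
This proves the claim. The bound on $\|z\|_\infty$ is what makes $\gamma$ a constant: for a coordinate vector $z$, $Y\ne0$ has probability at most $2\pi$.

Distinct pairs are independent, and the expected number of good pairs is at least $\gamma n/8$. By (T1) there are fewer than $\gamma n/16$ good pairs with probability at most $e^{-\gamma n/64}$. For each $Z$ take, by (T7), an $\eta$-net of the set of admissible $z$, contained in that set, with $\eta=\sqrt\gamma/(32A)$. Both $Q$ and $Z$ have size at most $Kn/m\le n$, so by (T6) the number of triples $(Q,Z,\tilde z)$ with $\tilde z$ in the net is at most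
\[
\exp\Big(\frac{2Kn}m\log\frac{em}K+\frac{Kn}m\log\frac3\eta\Big)\le e^{\gamma n/128}
\]
for $m$ large. Hence, except with probability $e^{-\gamma n/128}$, every triple has at least $\gamma n/16$ good pairs. Assume this and (P0). Given admissible $Q,Z,z$, take a net point $\tilde z$ with $\|z-\tilde z\|\le\eta$, and let $\sum'$ denote the sum over the pairs good for $(Q,\tilde z)$. Since $s_i-s_{i'}=r_i-r_{i'}$ and $(a-a')^2\le2a^2+2a'^2$,
\[
\Big({\sum}'\langle s_i-s_{i'},z\rangle^2\Big)^{1/2}\ge\Big(\frac{\gamma n}{16}\cdot\frac p4\Big)^{1/2}-\sqrt2\,\|W_I\|\,\eta\ge\Big(\frac18-\frac{\sqrt2}{32}\Big)\sqrt{\gamma m}\ge\frac{\sqrt{\gamma m}}{16}.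
\]
These pairs lie in $I_Q$, and $(a-g)^2+(a'-g)^2\ge\frac12(a-a')^2$ for every $g$. So the sum in (P3) is at least $\frac12\cdot\frac{\gamma m}{256}$.
\end{proof}

\section{The coefficients and the proof of Theorem~\ref{thm:main}}\label{sec:final}

By \eqref{eq:ratio}, $|a_2|=|\langle s_1,u\rangle|/|v_2|$, where $u=\theta_1f^1+\theta_2f^2$ and the direction $\theta$ is chosen by $S_2$. Lemma~\ref{lem:spikes} bounds the entries of $u$ in terms of $\|f_{Q^c}\|$, whereas Lemma~\ref{lem:anti} needs a bound in terms of $U=\|u_{Q^c}\|$. The two can be very different: $f_{Q^c}$ may be almost one-dimensional, and $\theta$ almost orthogonal to its main axis. A first use of Lemma~\ref{lem:anti}, with the random set $S_2$, shows that $\theta$ has a definite component along that axis. A second use, with $S_1$ and a worse flatness parameter, bounds the numerator.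

\subsection*{Constants}
Let $\Lambda_1$ be as in Lemma~\ref{lem:spikes} and $L_1=\sqrt2(L+\sqrt2A)$. Choose, in this order:
\begin{enumerate}
\item $\rho_1=\rho(\Lambda_1)$; then $t_1>0$ with $7t_1/\rho_1\le\delta/128$; then $K_1\ge1$ with $\frac{20C_0}{\rho_1\sqrt{K_1}}+\frac{192}{K_1\rho_1^2}\le\delta/256$;
\item $\Lambda_2=\Lambda_1L_1/t_1$ and $\rho_2=\rho(\Lambda_2)$; then $t_2$ and $K_2$ by the same two inequalities with $\rho_2$.
\end{enumerate}
This order is possible because $\rho(\Lambda)$ does not depend on $K$. All these constants depend only on $\delta$. For $n\ge n_0(\delta)$ we have $32/n\le\delta/256$ and the condition on $m$ in Lemma~\ref{lem:anti} holds, so the bound of that lemma is at most $\delta/64$ for $(\Lambda_1,K_1,t_1)$ and for $(\Lambda_2,K_2,t_2)$. Put $c=t_1t_2/L_1^2$.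

\begin{proposition}\label{prop:coeff}
For each $k\ge2$, $\ \mathbb P(M\text{ is invertible and }|a_k|<c)\le\delta/8$.
\end{proposition}

\begin{proof}
Permuting the rows $R_2,\dots,R_n$ preserves the law of $M$ and permutes the $a_k$, so take $k=2$ and $I=\{3,\dots,n\}$. Let $\mathcal G$ be the event that (P0), (P1), (P2), (P3)$_{\Lambda_1,K_1}$ and (P3)$_{\Lambda_2,K_2}$ hold. By Lemma~\ref{lem:regular}, $\mathbb P(\mathcal G^c)\le\delta/32$ for $n\ge n_0(\delta)$. Let $\Omega_0$ be the event that $\mathcal G$ holds and the rows in $I$ are linearly independent.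

On $\Omega_0$ define $f$ and $v_i$ as in Section~\ref{sec:idea}, let $Q=Q(f)$, and let $G=\sum_{j\notin Q}f_jf_j^T$, a $2\times2$ matrix with eigenvalues $\lambda_1\ge\lambda_2\ge0$. An orthogonal change of the basis $e^1,e^2$ applies one orthogonal map to all $f_j$, since $x\mapsto\tilde x$ is linear; it leaves $|f_j|$ and $Q$ unchanged and conjugates $G$. So we may choose the basis with $G=\operatorname{diag}(\lambda_1,\lambda_2)$. Then $\|f^1_{Q^c}\|^2=\lambda_1$ and $\|f_{Q^c}\|^2=\lambda_1+\lambda_2\le2\lambda_1$, and Lemma~\ref{lem:spikes} gives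
\begin{equation}\label{eq:sup}
\max_{j\notin Q}|f_j|\le\Lambda_1\sqrt{p\lambda_1}.
\end{equation}
The event $\Omega_0$ and the objects $f,Q,\lambda_1,\lambda_2$ are determined by the rows in $I$, so they are independent of $S_1$ and $S_2$. Inside $\Omega_0$ consider the events
\begin{align*}
\mathcal B_1&:\ S_2\cap Q\ne\emptyset,\\
\mathcal B_2&:\ |r_2\cdot f_{Q^c}|>L\sqrt p\,\|f_{Q^c}\|,\\
\mathcal B_3&:\ \lambda_1>0\text{ and }|\langle s_2,f^1\rangle|<t_1\sqrt{p\lambda_1}.
\end{align*}
Given the rows in $I$, each has probability at most $\delta/64$: for $\mathcal B_1$ because $qp\le\kappa$, for $\mathcal B_2$ by the choice of $L$, and for $\mathcal B_3$ by Lemma~\ref{lem:anti}, since for $\lambda_1>0$ the pair $(f^1,Q)$ is $\Lambda_1$-flat with $U=\sqrt{\lambda_1}$ by \eqref{eq:sup}.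

Let $\Omega_1$ be the event that $\Omega_0$ holds, $v_2\ne0$, and none of $\mathcal B_1,\mathcal B_2,\mathcal B_3$ holds. It is determined by $R_2,\dots,R_n$. Work on $\Omega_1$. Since $S_2$ misses $Q$, \eqref{eq:split} and Lemma~\ref{lem:mean} give
\begin{equation}\label{eq:denominator}
|v_2|=|r_2\cdot f_{Q^c}+p\,\mathbf 1\cdot f_{Q^c}|\le(L+\sqrt2A)\sqrt p\,\|f_{Q^c}\|\le L_1\sqrt{p\lambda_1}.
\end{equation}
As $v_2\ne0$, this forces $\lambda_1>0$. The first coordinate of $v_2$ is $\sigma\langle s_2,f^1\rangle$, so the failure of $\mathcal B_3$ and \eqref{eq:denominator} give $|\theta_1|\ge t_1/L_1$. Therefore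
\begin{equation}\label{eq:U}
U^2=\|u_{Q^c}\|^2=\theta^TG\theta=\theta_1^2\lambda_1+\theta_2^2\lambda_2\ge(t_1/L_1)^2\lambda_1>0 .
\end{equation}
Since $|u_j|=|\langle\theta,f_j\rangle|\le|f_j|$, \eqref{eq:sup} and \eqref{eq:U} give $\|u_{Q^c}\|_\infty\le\Lambda_1\sqrt{p\lambda_1}\le\Lambda_2\sqrt p\,U$. So $(u,Q)$ is a $\Lambda_2$-flat pair, determined by $R_2,\dots,R_n$ and independent of $S_1$. By Lemma~\ref{lem:anti}, the event $\mathcal B_4$ that $\Omega_1$ holds and $|\langle s_1,u\rangle|<t_2\sqrt p\,U$ has probability at most $\delta/64$.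

Now let $M$ be invertible, let $\mathcal G$ hold and let $\mathcal B_1,\dots,\mathcal B_4$ fail. The rows in $I$ are independent and $v_2\ne0$ by Lemma~\ref{lem:linalg}, so $\Omega_1$ holds. By \eqref{eq:ratio}, \eqref{eq:U} and \eqref{eq:denominator},
\[
|a_2|=\frac{|\langle s_1,u\rangle|}{|v_2|}\ge\frac{t_2\sqrt p\,(t_1/L_1)\sqrt{\lambda_1}}{L_1\sqrt{p\lambda_1}}=c .
\]
The unknown scale $\lambda_1$ cancels. The excluded events have total probability at most $\frac\delta{32}+\frac{4\delta}{64}<\frac\delta8$.
\end{proof}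

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:reduction} we may assume $n\ge n_0(\delta)$ and $m\ge\frac12\log n$. Let $N$ be the number of $k\ge2$ with $|a_k|<c$ if $M$ is invertible, and $N=0$ otherwise. Proposition~\ref{prop:coeff} gives $\mathbb EN\le(n-1)\delta/8$, so $N>(n-1)/2$ has probability at most $\delta/4$ by Markov's inequality; no independence between the $a_k$ is needed. Together with Lemma~\ref{lem:dist}, this shows that with probability at least $1-\frac\delta4-\frac\delta{32}\ge1-\delta$ either $M$ is singular, and $s_n(M)=0$, or $M$ is invertible, $\operatorname{dist}(R_1,H)\le(2A+L)\sqrt{m/n}$ and $\sum_{k\ge2}a_k^2\ge c^2\,\frac{n-1}2\ge c^2n/4$. In the second case Lemma~\ref{lem:linalg} gives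
\[
s_n(M)\le\frac{(2A+L)\sqrt{m/n}}{c\sqrt n/2}=\frac{2(2A+L)}c\cdot\frac{\sqrt m}n .
\]
The theorem holds with $C=\max\big(n_0^{3/2},\,2(2A+L)/c\big)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hoeffding}
Hoeffding, J. Amer. Statist. Assoc. 58 (1963).

\bibitem{LLY}
Dongbin Li, Alexander E. Litvak, and Tingzhou Yu, \emph{An upper bound on the smallest singular value of dense random combinatorial matrices}, arXiv:2604.12233 (2026).

\bibitem{Seginer}
Seginer, Combin. Probab. Comput. 9 (2000), 149--166.

\end{thebibliography}
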